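
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{claim}[theorem]{Claim}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The least weight of a compact space without convergent sequences in random extensions}


\begin{abstract}
Let $\mathfrak z$ be the least weight of an infinite compact Hausdorff space without non-trivial convergent sequences. We prove that $\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}\le\mathfrak z$; the convergent sequence is found by choosing points at random near a point of Lebesgue density. It follows that $\mathfrak z=\mathfrak c$ after adding $\aleph_1$ random reals to a model of $\mathsf{MA}+\neg\mathsf{CH}$. We also prove that adding any infinite number of random reals to a model $V$ gives $\mathfrak z\le\mathfrak c^V$.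
\end{abstract}

\section{The question and the answer}

A convergent sequence is \emph{non-trivial} if it is not eventually constant. If $x_n\to p$ is non-trivial, then $x_n\ne p$ for infinitely many $n$, so after passing to a subsequence we may assume that no term equals $p$. Conversely, a convergent sequence in which no term equals the limit is non-trivial. Let $\mathfrak z$ denote the smallest weight of an infinite compact Hausdorff space that contains no non-trivial convergent sequence.

A compact Hausdorff space of countable weight is metrizable, so if it is infinite it has a non-trivial convergent sequence. On the other side, $\beta\mathbb N$ has weight $\mathfrak c$ and no non-trivial convergent sequence (the short argument is recalled in Section~\ref{sec:upper}). Thus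
\[
\aleph_1\le\mathfrak z\le\mathfrak c ,
\]
and the value of $\mathfrak z$ is in doubt only when $\mathsf{CH}$ fails. Brian and Dow \cite{BD} posed the following question: what is the value of $\mathfrak z$ in a model obtained by adding $\aleph_1$ random reals to a model of $\mathsf{MA}+\neg\mathsf{CH}$? Here and below, \emph{adding $\theta$ random reals} means forcing with the measure algebra of $2^\theta$ with its product measure, so that the reals are added simultaneously.

Two guesses compete. Given a sequence in a compact space of weight $\kappa$, the obvious plan is to thin it to a convergent subsequence. In the model of the question this plan already fails for $\kappa=\aleph_1$. The $\aleph_1$ random reals, read as subsets $r_\xi$ $(\xi<\omega_1)$ of $\omega$, split every infinite $A\subseteq\omega$: some $r_\xi$ has $A\cap r_\xi$ and $A\setminus r_\xi$ both infinite (Remark~\ref{rem:split}). Hence the points $p_n\in2^{\omega_1}$ with $p_n(\xi)=1$ exactly when $n\in r_\xi$ form a sequence without convergent subsequences. This might suggest $\mathfrak z=\aleph_1$. But $2^{\omega_1}$ has plenty of other convergent sequences; what the example shows is only that the sequence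 must be chosen with the space in view. We shall choose it \emph{at random}. For this method to succeed, two cardinals should be large, and adding random reals decreases neither of them. The answer is the other extreme, $\mathfrak z=\mathfrak c$.

\subsection*{Results}

Let $\lambda$ be the coin-flipping measure on $2^\omega$ and $\mathcal N$ its ideal of null sets. Then $\mathrm{cov}(\mathcal N)$ is the least number of null sets that cover $2^\omega$. For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$; $\mathfrak b$ is the least size of a subset of $\omega^\omega$ without a $\le^*$-upper bound. Both cardinals are uncountable and at most $\mathfrak c$. Let $\mathcal Z$ be the ideal of sets $D\subseteq\omega$ of asymptotic density $0$, that is, $|D\cap n|/n\to0$. Finally, $\mathrm{cov}^*(\mathcal Z)$ is the least size of a family $\mathcal D\subseteq\mathcal Z$ such that every infinite $A\subseteq\omega$ has infinite intersection with some $D\in\mathcal D$. In other words, for fewer than $\mathrm{cov}^*(\mathcal Z)$ sets of density $0$ there is always an infinite $A$ that has finite intersection with each of them.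

\begin{theorem}\label{thm:A}
$\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}\le\min\{\mathrm{cov}^*(\mathcal Z),\mathrm{cov}(\mathcal N)\}\le\mathfrak z$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $V\models\mathsf{MA}+\neg\mathsf{CH}$ and $V[G]$ is obtained by adding $\aleph_1$ random reals to $V$, then $V[G]\models\mathfrak z=\mathfrak c=\mathfrak c^V$. In particular $\mathfrak z\ge\aleph_2$ in $V[G]$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $V$ be any model of $\mathsf{ZFC}$ and let $V[G]$ be obtained by adding $\theta$ random reals, where $\theta$ is any infinite cardinal. Then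
\[
\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}^V\le\mathfrak z^{V[G]}\le\mathfrak c^V .
\]
Hence if $V\models\mathsf{MA}$, or just $V\models\mathfrak b=\mathrm{cov}(\mathcal N)=\mathfrak c$, then $\mathfrak z^{V[G]}=\mathfrak c^V$ for every $\theta$. If moreover $\theta>\mathfrak c^V$, then $\mathfrak z<\mathfrak c$ in $V[G]$.
\end{theorem}

The upper bound in Theorem~\ref{thm:C} is in the spirit of Dow and Fremlin \cite{DF}; we give a full proof.

Section~\ref{sec:borel} solves a problem about few Borel subsets of $2^\omega$, and this is where the sequence is found. Section~\ref{sec:compact} reduces arbitrary compact spaces to that problem, which proves Theorem~\ref{thm:A}. Section~\ref{sec:random} shows that $\mathfrak b$ and $\mathrm{cov}(\mathcal N)$ do not decrease under random forcing and deduces Theorem~\ref{thm:B}. Section~\ref{sec:upper} proves the upper bound in Theorem~\ref{thm:C}, and shows that $\mathrm{cov}(\mathcal N)$ alone is not a lower bound for $\mathfrak z$.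

\section{Few Borel sets and a random sequence}\label{sec:borel}

For $s\in2^{<\omega}$ let $[s]=\{y\in2^\omega:s\subset y\}$. For a family $\mathcal H$ of Borel subsets of $2^\omega$, consider the following problem: find a point $x$ and points $y_k\ne x$ with $y_k\to x$ such that
\begin{equation}\label{eq:star}
\text{every } H\in\mathcal H \text{ that contains } x \text{ contains } y_k \text{ for all but finitely many } k.
\end{equation}
A solution settles a special case of our question. If $\mathcal H$ is a Boolean algebra of sets that contains all clopen sets, then each $y\in2^\omega$ gives the point $\{H\in\mathcal H:y\in H\}$ of the Stone space of $\mathcal H$. Different $y$ give different points, and \eqref{eq:star} says that the points given by the $y_k$ converge to the point given by $x$. The problem has no solution if $\mathcal H$ contains all singletons, so some bound on $|\mathcal H|$ is needed.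

\subsection*{Countably many sets, by hand}

The Lebesgue density theorem in $2^\omega$ says that for Borel $H$ and $\lambda$-almost every $y\in H$,
\[
2^n\lambda(H\cap[y\restriction n])\to1 .
\]
Let $\mathcal H$ be countable, without loss of generality with $2^\omega\in\mathcal H$, and choose $x$ outside the countably many exceptional null sets. Let $H_0,H_1,\dots$ list the members of $\mathcal H$ that contain $x$, with repetitions if necessary. For each $j$ there is $k_j\ge j$ such that each of $H_0,\dots,H_j$ fills more than a fraction $1-\frac1{j+2}$ of $[x\restriction k_j]$. Then $H_0\cap\dots\cap H_j\cap[x\restriction k_j]$ has positive measure, so it contains some $y_j\ne x$. These points satisfy \eqref{eq:star}.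

For uncountable $\mathcal H$ there is no such list, and we cannot intersect more and more sets. The replacement is to choose $y_k$ in $[x\restriction k]$ \emph{at random}. For each fixed $H\ni x$ the probability $\varepsilon_k(H)$ of the error $y_k\notin H$ tends to $0$. If $\sum_k\varepsilon_k(H)$ were finite for every $H$, the Borel--Cantelli lemma would give \eqref{eq:star} outside one null set for each $H$, and fewer than $\mathrm{cov}(\mathcal N)$ null sets can be avoided. But the rate at which $\varepsilon_k(H)\to0$ depends on $H$. If $|\mathcal H|<\mathfrak b$, one could first pass to a sparse set of indices $k$ along which all these sums become finite. We thin \emph{after} the random choice instead: with no assumption on the rate, the errors for $H$ almost surely form a set of density $0$, and fewer than $\mathrm{cov}^*(\mathcal Z)$ such sets can be avoided by a suitable infinite set of indices. Lemma~\ref{lem:A1} shows that $|\mathcal H|<\mathrm{cov}^*(\mathcal Z)$ is no stronger an assumption than $|\mathcal H|<\mathfrak b$ when $|\mathcal H|<\mathrm{cov}(\mathcal N)$.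

\subsection*{Fewer than $\min\{\mathrm{cov}^*(\mathcal Z),\mathrm{cov}(\mathcal N)\}$ sets}

Consider a product of countably infinitely many factors, each equal to $(2^\omega,\lambda)$ or to a uniform probability space with $2^m$ points for some $m\ge1$. Coding the points of each factor by $0$-$1$ sequences identifies the product with $(2^\omega,\lambda)$. So fewer than $\mathrm{cov}(\mathcal N)$ null sets never cover such a product.

In the next proposition, the additional family $\mathcal S$ of null sets to be avoided is needed for the application in Section~\ref{sec:compact}.

\begin{proposition}\label{prop:borel}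
Let $\kappa<\min\{\mathrm{cov}^*(\mathcal Z),\mathrm{cov}(\mathcal N)\}$ be an infinite cardinal, let $\mathcal H$ be a family of at most $\kappa$ Borel subsets of $2^\omega$, and let $\mathcal S$ be a family of at most $\kappa$ null sets. Then there are an infinite $A\subseteq\omega$ and points $x$ and $y_k$ $(k\in A)$, all in $2^\omega\setminus\bigcup\mathcal S$, such that $x\ne y_k\in[x\restriction k]$ for all $k\in A$, and every $H\in\mathcal H$ that contains $x$ contains $y_k$ for all but finitely many $k\in A$.
\end{proposition}

\begin{proof}
Since $\kappa<\mathrm{cov}(\mathcal N)$, there is a point $x\notin\bigcup\mathcal S$ which lies in none of the null sets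
\[
\{y\in H:2^n\lambda(H\cap[y\restriction n])\not\to1\}\qquad(H\in\mathcal H).
\]
Let $\lambda_k$ be the normalized restriction of $\lambda$ to $[x\restriction k]$, and let $\Lambda=\prod_k\lambda_k$ on $\prod_k[x\restriction k]$. Writing $y_k=(x\restriction k)^\frown w_k$ identifies each factor with $(2^\omega,\lambda)$.

Fix $H\in\mathcal H$ with $x\in H$ and put $D_H=\{k:y_k\notin H\}$, a random subset of $\omega$. The events $k\in D_H$ are independent, since they concern different coordinates, and their probabilities $\varepsilon_k=1-2^k\lambda(H\cap[x\restriction k])$ tend to $0$ by the choice of $x$. We claim that $D_H\in\mathcal Z$ almost surely. This is a case of Kolmogorov's strong law of large numbers, and here is a direct proof. Let $X_k=1_{k\in D_H}-\varepsilon_k$ and $S_n=\sum_{k<n}X_k$. The $X_k$ are independent with mean $0$ and $|X_k|\le1$. In the expansion of the expectation of $S_n^4$, only the terms $X_k^4$ and $X_j^2X_k^2$ with $j<k$ (with coefficient $6$) survive. So this expectation is at most $n+3n(n-1)\le3n^2$. Thus $\sum_{n\ge1}(S_n/n)^4$ has finite expectation, and $S_n/n\to0$ almost surely. As $\frac1n\sum_{k<n}\varepsilon_k\to0$, we get $|D_H\cap n|/n\to0$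 almost surely.

The following are at most $\kappa$ subsets of $\prod_k[x\restriction k]$, all $\Lambda$-null: the sets where $D_H\notin\mathcal Z$, for $x\in H\in\mathcal H$; the sets where $y_k\in N$, for $k\in\omega$ and $N\in\mathcal S$; and the sets where $y_k=x$, for $k\in\omega$. As $\kappa<\mathrm{cov}(\mathcal N)$, some $(y_k)$ avoids them all. Now $\{D_H:x\in H\in\mathcal H\}$ consists of at most $\kappa<\mathrm{cov}^*(\mathcal Z)$ members of $\mathcal Z$, so some infinite $A$ has finite intersection with each $D_H$. This is the assertion.
\end{proof}

\begin{lemma}\label{lem:A1}
$\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}\le\mathrm{cov}^*(\mathcal Z)$.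
\end{lemma}

\begin{proof}
Let $\mathcal D\subseteq\mathcal Z$ with $|\mathcal D|<\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}$. We choose one random point in each of a sparse sequence of intervals. Put $I_n=[2^n,2^{n+1})$. For $D\in\mathcal D$ we have $|D\cap I_n|/2^n\le2\,|D\cap2^{n+1}|/2^{n+1}\to0$. So we may let $f_D(j)$ be the least $m$ such that $|D\cap I_n|\le2^{n-j}$ for all $n\ge m$. As $|\mathcal D|<\mathfrak b$, there is $g$ with $f_D\le^*g$ for all $D\in\mathcal D$; increasing $g$, we may assume that $g$ is strictly increasing and $g(0)\ge1$.

Choose $a_j\in I_{g(j)}$ uniformly and independently for $j\in\omega$. For each $D\in\mathcal D$ and all but finitely many $j$ we have $g(j)\ge f_D(j)$, so $a_j\in D$ has probability at most $2^{-j}$. By Borel--Cantelli, almost surely $a_j\in D$ for only finitely many $j$. As $|I_{g(j)}|=2^{g(j)}$ and $|\mathcal D|<\mathrm{cov}(\mathcal N)$, some $(a_j)$ has this property for all $D\in\mathcal D$. The $a_j$ lie in disjoint intervals, so $A=\{a_j:j\in\omega\}$ is infinite, and it has finite intersection with every $D\in\mathcal D$. Hence $\mathcal D$ is not a family as in the definition of $\mathrm{cov}^*(\mathcal Z)$.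
\end{proof}

\section{From compact spaces to Borel sets}\label{sec:compact}

Lemma~\ref{lem:A1} gives the first inequality of Theorem~\ref{thm:A}. For the second, let $X$ be an infinite compact Hausdorff space of weight at most $\kappa$, where $\kappa<\min\{\mathrm{cov}^*(\mathcal Z),\mathrm{cov}(\mathcal N)\}$ is an infinite cardinal. We find a non-trivial convergent sequence in $X$. Recall that $X$ is \emph{scattered} if every nonempty subspace has an isolated point.

\subsection*{Scattered spaces}

Suppose that $X$ is scattered, and let $I$ be its set of isolated points. The set $X\setminus I$ is closed, and nonempty because an infinite compact space is not discrete. So $X\setminus I$ has an isolated point $p$. Then $X\setminus(I\cup\{p\})$ is closed, and there is an open $U\ni p$ whose closure is disjoint from it; thus $\overline U\setminus\{p\}\subseteq I$. This set is infinite because $p$ is not isolated in the Hausdorff space $X$. If $W$ is an open neighborhood of $p$, then $\overline U\setminus W$ is compact and consists of isolated points, so it is finite. Hence every injective sequence in $\overline U\setminus\{p\}$ converges to $p$. No bound on the weight is needed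 in this case.

\subsection*{A zero-dimensional space over $2^\omega$}

Suppose that $X$ is not scattered. To use measure on $2^\omega$ we need a map onto $2^\omega$, and to use Boolean algebras we need a zero-dimensional space. We first map a closed subspace $K$ of $X$ onto $2^\omega$, and then represent $K$ as an image of a zero-dimensional space $Z$.

The closure of a nonempty subspace without isolated points is a nonempty closed $P\subseteq X$ without isolated points. Put $V_\emptyset=P$. Every nonempty relatively open subset of $P$ has two distinct points, so by regularity we can choose recursively nonempty relatively open sets $V_s\subseteq P$ $(s\in2^{<\omega})$ with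
\[
\overline{V_{s^\frown i}}\subseteq V_s\quad(i<2),\qquad \overline{V_{s^\frown0}}\cap\overline{V_{s^\frown1}}=\emptyset .
\]
Let $K=\bigcap_n\bigcup_{|s|=n}\overline{V_s}$, a closed set. For fixed $n$ the sets $\overline{V_s}$ with $|s|=n$ are pairwise disjoint, and $\overline{V_t}\subseteq\overline{V_s}$ if $t$ extends $s$. So each $p\in K$ lies in $\bigcap_n\overline{V_{x\restriction n}}$ for a unique $x\in2^\omega$; put $f(p)=x$. The map $f:K\to2^\omega$ is continuous because each $f^{-1}[\,[s]\,]=K\cap\overline{V_s}$ is relatively clopen in $K$. It is onto because each $\bigcap_n\overline{V_{x\restriction n}}$ is nonempty by compactness.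

As $K$ has weight at most $\kappa$, we may regard it as a closed subset of $[0,1]^\kappa$. Take a continuous surjection $2^\omega\to[0,1]$ and let $Z$ be the preimage of $K$ under its $\kappa$-th power $(2^\omega)^\kappa\to[0,1]^\kappa$. Then $Z$ is a closed subset of $(2^\omega)^\kappa\cong2^\kappa$, and we have continuous surjections
\[
q:Z\to K,\qquad \pi=f\circ q:Z\to2^\omega .
\]
Let $B$ be the Boolean algebra of clopen subsets of $Z$. Each clopen set is a finite union of traces of basic clopen subsets of $2^\kappa$, so $|B|\le\kappa$. We shall find a convergent sequence in $Z$ such that no term has the same image under $\pi$ as the limit; its image under $q$ then converges non-trivially in $K\subseteq X$.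

\subsection*{Choosing points in the fibers}

For the algebras $\mathcal H$ of Section~\ref{sec:borel}, every $y\in2^\omega$ determined a point of the Stone space. Here the fiber $\pi^{-1}(y)$ may have many points, and we must choose one of them, $z_y$, in such a way that for each $b\in B$ a Borel set $H(b)\subseteq2^\omega$ decides whether $z_y\in b$. To do so, we first make the choice in the measure algebra. It then works for all $y$ outside a union of at most $\kappa$ null sets. This union need not be null, but as $\kappa<\mathrm{cov}(\mathcal N)$ it is not all of $2^\omega$, and Proposition~\ref{prop:borel} allows us to avoid it.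

Let $M$ be the Boolean algebra of Borel subsets of $2^\omega$ modulo null sets. It is complete, being $\sigma$-complete and ccc. Sikorski's extension theorem says that a homomorphism from a subalgebra of a Boolean algebra into a complete Boolean algebra extends to the whole algebra. The sets $\pi^{-1}[C]$ with $C\subseteq2^\omega$ clopen form a subalgebra of $B$. As $\pi$ is onto, $\pi^{-1}[C]$ determines $C$, so $\pi^{-1}[C]\mapsto C/\mathcal N$ is a homomorphism on this subalgebra. Let $h:B\to M$ be an extension of it. For each $b\in B$ choose a Borel set $H(b)$ that represents $h(b)$, with $H(\pi^{-1}[C])=C$ for clopen $C$; in particular $H(Z)=2^\omega$.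

The map $b\mapsto H(b)$ respects the Boolean operations only up to null sets. But there are few operations to consider. Let $\mathcal S$ be the family of the null sets
\[
H(b\cap c)\,\triangle\,(H(b)\cap H(c)),\qquad H(Z\setminus b)\,\triangle\,(2^\omega\setminus H(b))\qquad(b,c\in B).
\]
Then $|\mathcal S|\le\kappa$. For $y\notin\bigcup\mathcal S$ put $u_y=\{b\in B:y\in H(b)\}$. By the choice of $\mathcal S$, for such $y$,
\[
b\cap c\in u_y\iff b\in u_y\text{ and }c\in u_y,\qquad Z\setminus b\in u_y\iff b\notin u_y ,
\]
and $Z\in u_y$. So $u_y$ is an ultrafilter on $B$. By compactness there is a unique $z_y\in Z$ with $u_y=\{b\in B:z_y\in b\}$; that is,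
\begin{equation}\label{eq:zy}
z_y\in b\iff y\in H(b)\qquad(b\in B).
\end{equation}
For $b=\pi^{-1}[C]$ with $C$ clopen this gives $\pi(z_y)\in C\iff y\in C$. Hence $\pi(z_y)=y$.

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
Apply Proposition~\ref{prop:borel} to $\mathcal H=\{H(b):b\in B\}$ and to $\mathcal S$. Let $x$, $A$ and $y_k$ $(k\in A)$ be as given there. If $b$ is a clopen neighborhood of $z_x$, then $x\in H(b)$ by \eqref{eq:zy}. So $y_k\in H(b)$, which means $z_{y_k}\in b$, for all but finitely many $k\in A$. Thus $z_{y_k}\to z_x$ along $A$, and $q(z_{y_k})\to q(z_x)$ in $K\subseteq X$. As $f(q(z_{y_k}))=y_k\ne x=f(q(z_x))$, no term of this sequence equals its limit. So $X$ has a non-trivial convergent sequence.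
\end{proof}

\section{Random extensions}\label{sec:random}

Let $\theta$ be an infinite cardinal, let $\mu$ be the product measure on $2^\theta$, and let $\mathbb B_\theta$ be the algebra of Baire subsets of $2^\theta$ modulo $\mu$-null sets. The Baire sets are the members of the $\sigma$-algebra generated by the clopen sets, and each of them depends on countably many coordinates only. The algebra $\mathbb B_\theta$ is complete and ccc, so forcing with it preserves cardinals. We write $[\![\varphi]\!]\in\mathbb B_\theta$ for the Boolean value of $\varphi$, and $\mu$ also for the measure on $\mathbb B_\theta$. Countable Boolean operations in $\mathbb B_\theta$ are represented by the corresponding set operations on representatives.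

For a countably infinite $J\subseteq\theta$ with a fixed enumeration $J=\{j_n:n\in\omega\}$ in $V$, let $r_J\in2^\omega$ be the random real read off the coordinates in $J$: the value $[\![s\subset r_J]\!]$ is represented by $\{t\in2^\theta:t(j_n)=s(n)\text{ for all }n<|s|\}$.

\begin{remark}\label{rem:split}
We verify the claim made in Section~1. Let $\theta=\omega_1$, let $J_\xi$ $(\xi<\omega_1)$ be disjoint countably infinite subsets of $\omega_1$, and let $r_\xi=r_{J_\xi}$, regarded as a subset of $\omega$. Given a name $\dot A$ for an infinite subset of $\omega$, let the Baire set $E_n$ represent $[\![n\in\dot A]\!]$, and let $I$ be countable such that every $E_n$ depends only on coordinates in $I$. Choose $\xi$ with $J_\xi\cap I=\emptyset$. For almost every $t$ the set $A_t=\{n:t\in E_n\}$ is infinite. It depends only on $t\restriction I$, while $t\restriction J_\xi$ is an independent sequence of fair coin flips. So, by Fubini's theorem, for almost every $t$ infinitely many $n\in A_t$ receive $1$ and infinitely many receive $0$. Hence $r_\xi$ is forced to split $\dot A$.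
\end{remark}

A null set of $V[G]$ corresponds to a null set of $V$ in a product space:

\begin{lemma}\label{lem:W}
Let $\dot N$ be a name for a null subset of $2^\omega$. There are Baire sets $E_{n,s}\subseteq2^\theta$ $(n\in\omega,\ s\in2^{<\omega})$ such that
\[
W=\bigcap_n\bigcup_sE_{n,s}\times[s]\subseteq2^\theta\times2^\omega
\]
is $(\mu\times\lambda)$-null, and the following hold.
\begin{enumerate}
\item[(a)] If $y\in2^\omega\cap V$ and $\{t:(t,y)\in W\}$ is $\mu$-null, then $[\![y\in\dot N]\!]=0$.
\item[(b)] If all $E_{n,s}$ depend only on coordinates in $I\subseteq\theta$, and $J\subseteq\theta\setminus I$ is countably infinite, then $[\![r_J\in\dot N]\!]=0$.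
\end{enumerate}
\end{lemma}

\begin{proof}
A null set is contained in open sets of arbitrarily small measure. So there are names $\dot c_n$ for subsets of $2^{<\omega}$ such that it is forced that $\dot N\subseteq\bigcap_n\bigcup_{s\in\dot c_n}[s]$ and $\lambda(\bigcup_{s\in\dot c_n}[s])\le2^{-n}$ for all $n$. Let $E_{n,s}$ represent $[\![s\in\dot c_n]\!]$.

If $F\subseteq2^{<\omega}$ is finite and $\lambda(\bigcup_{s\in F}[s])>2^{-n}$, then $[\![F\subseteq\dot c_n]\!]=0$, so $\bigcap_{s\in F}E_{n,s}$ is $\mu$-null. There are countably many such $F$. Hence for almost every $t$ no finite subset of $\{s:t\in E_{n,s}\}$ generates an open set of measure above $2^{-n}$. So for almost every $t$ the section $\bigcup\{[s]:t\in E_{n,s}\}$ of the $n$-th union in the definition of $W$ has measure at most $2^{-n}$. By Fubini's theorem $W$ is null.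

(a) For $y\in V$ the value of ``$y\in\bigcap_n\bigcup_{s\in\dot c_n}[s]$'' is represented by $\bigcap_n\bigcup_{s\subset y}E_{n,s}=\{t:(t,y)\in W\}$.

(b) The value of ``$r_J\in\bigcap_n\bigcup_{s\in\dot c_n}[s]$'' is represented by the set of all $t$ with $(t,\,(t(j_n))_{n\in\omega})\in W$. Whether $(t,y)\in W$ depends only on $t\restriction I$ and $y$, and $t\restriction I$ and $(t(j_n))_{n\in\omega}$ are independent. So the measure of this set is $(\mu\times\lambda)(W)=0$.
\end{proof}

In the next lemma the required upper bound and the required uncovered point are both found already in $V$.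

\begin{lemma}\label{lem:preserve}
$\mathfrak b^{V[G]}\ge\mathfrak b^V$ and $\mathrm{cov}(\mathcal N)^{V[G]}\ge\mathrm{cov}(\mathcal N)^V$.
\end{lemma}

\begin{proof}
Let $\kappa<\mathfrak b^V$ and let $\langle\dot f_\xi:\xi<\kappa\rangle$ be a name for a sequence of elements of $\omega^\omega$. For fixed $\xi$ and $n$ the values $[\![\dot f_\xi(n)>m]\!]$ decrease to $0$ as $m\to\infty$. So in $V$ there is $g_\xi\in\omega^\omega$ with $\mu([\![\dot f_\xi(n)>g_\xi(n)]\!])<2^{-n}$ for all $n$. By Borel--Cantelli, the value of ``$\dot f_\xi(n)>g_\xi(n)$ for infinitely many $n$'' is $0$, so $\dot f_\xi\le^*g_\xi$ is forced. In $V$ there is $g$ with $g_\xi\le^*g$ for all $\xi<\kappa$, and then $\dot f_\xi\le^*g$ is forced for all $\xi<\kappa$.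

Let $\kappa<\mathrm{cov}(\mathcal N)^V$ and let $\langle\dot N_\xi:\xi<\kappa\rangle$ be a name for a sequence of null sets. Let $W_\xi$ be as in Lemma~\ref{lem:W} for $\dot N_\xi$. By Fubini's theorem, for $\lambda$-almost every $y$ the set $\{t:(t,y)\in W_\xi\}$ is $\mu$-null. As $\kappa<\mathrm{cov}(\mathcal N)^V$, there is $y\in2^\omega\cap V$ for which this holds for all $\xi<\kappa$. By Lemma~\ref{lem:W}(a), $y\notin\bigcup_{\xi<\kappa}\dot N_\xi$ is forced.
\end{proof}

We also need that $\mathsf{MA}$ implies $\mathfrak b=\mathrm{cov}(\mathcal N)=\mathfrak c$ (Martin--Solovay); this is the only way in which $\mathsf{MA}$ is used, and the proof is short. Given fewer than $\mathfrak c$ null sets, force with the closed subsets of $2^\omega$ of positive measure, ordered by inclusion. This order is ccc since incompatible closed sets meet in a null set. For a null set $N$, the conditions disjoint from $N$ are dense, as every set of positive measure contains a closed set of positive measure. If a filter meets all these dense sets, then by compactness its members have a common point, and this point avoids all the given null sets. Given fewer than $\mathfrak c$ functions in $\omega^\omega$,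 force with pairs $(s,F)$, where $s\in\omega^{<\omega}$ and $F$ is a finite set of these functions. A pair $(s',F')$ extends $(s,F)$ if $s\subseteq s'$, $F\subseteq F'$ and $s'(i)\ge f(i)$ for all $f\in F$ and $|s|\le i<|s'|$. Pairs with the same $s$ are compatible and there are only countably many $s$, so this order is ccc; and a filter meeting the dense sets $\{(s,F):f\in F\}$, for the given functions $f$, and $\{(s,F):|s|\ge n\}$, for $n\in\omega$, yields a $\le^*$-upper bound.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
In $V$ we have $\mathfrak b=\mathrm{cov}(\mathcal N)=\mathfrak c$. By Lemma~\ref{lem:preserve} and Theorem~\ref{thm:A}, applied in $V[G]$, we get $\mathfrak z\ge\mathfrak c^V$ in $V[G]$. A Baire subset of $2^{\omega_1}$ is determined by a countable set of coordinates and a Borel set on them. So in $V$, $|\mathbb B_{\omega_1}|\le\aleph_1^{\aleph_0}\cdot\mathfrak c=\mathfrak c$. A subset of $\omega$ in $V[G]$ is determined by a sequence of Boolean values $[\![n\in\dot A]\!]$ $(n\in\omega)$, and there are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ such sequences in $V$. Thus $\mathfrak c^{V[G]}=\mathfrak c^V$, cardinals being preserved. Since always $\mathfrak z\le\mathfrak c$,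 we obtain $\mathfrak z=\mathfrak c=\mathfrak c^V$ in $V[G]$, and $\mathfrak c^V\ge\aleph_2$ because $\mathsf{CH}$ fails in $V$.
\end{proof}

\section{The upper bound in random extensions}\label{sec:upper}

The lower bound in Theorem~\ref{thm:C} is Theorem~\ref{thm:A} in $V[G]$ together with Lemma~\ref{lem:preserve}. For the upper bound we must produce in $V[G]$ an infinite compact Hausdorff space of weight at most $\mathfrak c^V$ without non-trivial convergent sequences. When many random reals are added, $\beta\mathbb N$ is too large. We use the Stone space of $\mathcal P(\omega)^V$ instead.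

Recall that for ultrafilters on a Boolean algebra $B$ of sets, $u_n\to u$ means that for each $b\in B$, $b\in u_n\iff b\in u$ holds for all but finitely many $n$.

\begin{lemma}\label{lem:disjoint}
If the Stone space of a Boolean algebra $B$ of sets has a non-trivial convergent sequence, then there are ultrafilters $u_n\to u$ on $B$ and pairwise disjoint $b_n\in B$ with $b_n\in u_n$ for all $n$.
\end{lemma}

\begin{proof}
Start with $v_n\to u$, $v_n\ne u$ for all $n$. Suppose that pairwise disjoint $b_0,\dots,b_{k-1}\in B\setminus u$ and indices $n_0<\dots<n_{k-1}$ have been chosen. By convergence there is $n_k$, larger than the previous indices, such that none of $b_0,\dots,b_{k-1}$ belongs to $v_{n_k}$. As $v_{n_k}$ and $u$ are distinct ultrafilters, there is $c\in v_{n_k}\setminus u$. Put $u_k=v_{n_k}$ and $b_k=c\setminus\bigcup_{i<k}b_i$. Then $b_k\in u_k$ and $b_k\notin u$.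
\end{proof}

\subsection*{The case of $\beta\mathbb N$, and what goes wrong in $V[G]$}

For $B=\mathcal P(\omega)$ we are done at once. With $u_n,u,b_n$ as in Lemma~\ref{lem:disjoint}, the disjoint sets $\bigcup_{n\text{ even}}b_n$ and $\bigcup_{n\text{ odd}}b_n$ each belong to infinitely many $u_n$, so by convergence both belong to $u$, which is absurd. So $\beta\mathbb N$, the Stone space of $\mathcal P(\omega)$, has no non-trivial convergent sequence.

For $B=\mathcal P(\omega)^V$ in $V[G]$, the sequence $(b_n)$ need not belong to $V$, so $\bigcup_{n\text{ even}}b_n$ need not belong to $B$. In $V$ we know $b_n$ only as a random variable. Covering most of its possible values by one set is useless, because this set may well belong to $u$. We need sets in $V$ that are \emph{small} from the point of view of $u$ and still belong to some $u_n$.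

Here is a simple instance. Let $I_n=[2^n,2^{n+1})$, let the points $x_n\in I_n$ $(n\ge1)$ be random, uniform and independent, and let $u_n$ be the principal ultrafilter at $x_n$. Fix in $V$ a set $e$ that contains half of each $I_n$. Then $x_n\in e$ with probability $\frac12$, independently for all $n\ge1$, so with probability $1$ both $e$ and its complement belong to infinitely many $u_n$, and $(u_n)$ does not converge. In general we know nothing about the joint distribution of the $u_n$. So we choose $e$ itself at random, with a small density $\varepsilon$. With high probability, a long block of ultrafilters $u_n$ that live on disjoint sets contains one with $e\in u_n$, while the single ultrafilter $u$ contains $e$ only with probability $\varepsilon$. This is the key step, Step~2 below.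

\subsection*{The general case}

\begin{claim}\label{cl:main}
In $V[G]$, the Stone space of $B=\mathcal P(\omega)^V$ has no non-trivial convergent sequence.
\end{claim}

\begin{proof}
Suppose otherwise. By Lemma~\ref{lem:disjoint} there are names $\dot u_n,\dot u,\dot b_n$ and a condition $p$ which forces that $\dot u_n,\dot u$ are ultrafilters on $B$ with $\dot u_n\to\dot u$, and that the $\dot b_n\in\dot u_n$ are pairwise disjoint elements of $B$. For statements $\varphi$ of the forcing language put
\[
\mathbf P(\varphi)=\mu([\![\varphi]\!]\wedge p)/\mu(p).
\]
This is a countably additive probability, and $\mathbf P(\varphi)=1$ if $p$ forces $\varphi$. From now on we work in $V$.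

\medskip
\noindent\textbf{Step 1.} \emph{For each $b\in B$, the probability that some $n\ge N$ satisfies $b\in\dot u_n\not\Leftrightarrow b\in\dot u$ tends to $0$ as $N\to\infty$.} These events decrease with $N$, and their intersection has probability $0$ because $p$ forces $\dot u_n\to\dot u$.

\medskip
\noindent\textbf{Step 2.} \emph{For every $N\in\omega$ and $0<\varepsilon<1$ there are $L\ge1$ and $e\in B$ with}
\[
\mathbf P(e\in\dot u)\le4\varepsilon,\qquad
\mathbf P\big(\exists n\in[N,N+L)\ \ e\in\dot u_n\big)\ge\tfrac34 .
\]
Choose $L$ with $4(1-\varepsilon)^L\le\frac18$. By ccc each $\dot b_n$ has only countably many possible values. So there are finite sets $F_n\subseteq B$ such that the event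
\[
E:\quad\dot b_n\in F_n\text{ for all }n\in[N,N+L)
\]
has $\mathbf P(E)\ge\frac78$. Let $a_1,\dots,a_r$ be the atoms of the finite subalgebra of $B$ generated by $\bigcup_{N\le n<N+L}F_n$. Exactly one of them belongs to $\dot u_n$, say $a_{i_n}$; the index $i_n$ is a random variable. On $E$, the set $\dot b_n\in\dot u_n$ is a union of atoms, so $a_{i_n}\subseteq\dot b_n$. As the $\dot b_n$ are disjoint, the indices $i_n$ for $n\in[N,N+L)$ are distinct on $E$.

Now choose $S\subseteq\{1,\dots,r\}$ by putting each index into $S$ independently with probability $\varepsilon$. Let $w(S)$ be the resulting weights, and let $e_S=\bigcup_{i\in S}a_i$. Then $e_S\in\dot u_n$ exactly when $i_n\in S$. A fixed set of $L$ indices is disjoint from $S$ with probability $(1-\varepsilon)^L$. Splitting $E$ according to the finitely many values of $(i_n)_{N\le n<N+L}$, we get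
\[
\sum_Sw(S)\,\mathbf P\big(E\wedge\forall n\in[N,N+L)\ \ e_S\notin\dot u_n\big)\le(1-\varepsilon)^L .
\]
Since exactly one atom belongs to $\dot u$, we also have
\[
\sum_Sw(S)\,\mathbf P(e_S\in\dot u)=\sum_{i=1}^r\varepsilon\,\mathbf P(a_i\in\dot u)=\varepsilon .
\]
By Markov's inequality, the sets $S$ with $\mathbf P(e_S\in\dot u)>4\varepsilon$ have total weight less than $\frac14$, and so do the sets $S$ with $\mathbf P(E\wedge\forall n\in[N,N+L)\ e_S\notin\dot u_n)>4(1-\varepsilon)^L$. So some $S$ is of neither kind. For $e=e_S$ we have $\mathbf P(e\in\dot u)\le4\varepsilon$ and
\[
\mathbf P\big(\exists n\in[N,N+L)\ \ e\in\dot u_n\big)\ge\mathbf P(E)-4(1-\varepsilon)^L\ge\tfrac78-\tfrac18=\tfrac34 .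
\]

\noindent\textbf{Step 3.} \emph{There are pairwise disjoint sets $e_k'\in B$ and pairwise disjoint finite blocks $[N_k,N_k+L_k)$ such that for all $k$ the event}
\[
X_k:\quad\exists n\in[N_k,N_k+L_k)\ \ e_k'\in\dot u_n
\]
\emph{has $\mathbf P(X_k)\ge\frac12$.} We construct $N_k,L_k$ and $e_k$ by recursion, with $\mathbf P(e_k\in\dot u)\le2^{-k}/16$. Let $s_k=\bigcup_{j<k}e_j$. Then
\[
\mathbf P(s_k\in\dot u)\le\sum_{j<k}2^{-j}/16\le\tfrac18 .
\]
By Step 1 there is $N_k$, with $N_k\ge N_{k-1}+L_{k-1}$ if $k>0$, such that with probability at least $\frac78$ all $\dot u_n$ with $n\ge N_k$ agree with $\dot u$ about $s_k$. Then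
\[
\mathbf P(\exists n\ge N_k\ \ s_k\in\dot u_n)\le\tfrac18+\tfrac18=\tfrac14 .
\]
Let $L_k$ and $e_k$ be given by Step 2 for $N=N_k$ and $\varepsilon=2^{-k}/64$, and put $e_k'=e_k\setminus s_k$. The $e_k'$ are pairwise disjoint. If $e_k\in\dot u_n$ and $s_k\notin\dot u_n$, then $e_k'\in\dot u_n$. So $\mathbf P(X_k)\ge\frac34-\frac14=\frac12$.

\medskip
\noindent\textbf{Step 4.} \emph{Contradiction.} The sequence $(e_k')$ belongs to $V$, so an argument like the one for $\beta\mathbb N$ now applies. Partition $\omega$ into three infinite sets $A_1,A_2,A_3$. The sets $\bigcup_{k\in A_i}e_k'$ belong to $B=\mathcal P(\omega)^V$ and are pairwise disjoint, so at most one of them belongs to $\dot u$. Hence for some $i$ the set $b=\bigcup_{k\in A_i}e_k'$ has $\mathbf P(b\in\dot u)\le\frac13$. On the other hand, for every $m$ the probability that $X_k$ holds for some $k\in A_i$ with $k\ge m$ is at least $\frac12$. These events decrease with $m$, so the probability that $X_k$ holds for infinitely many $k\in A_i$ is also at least $\frac12$. In that event $b\in\dot u_n$ for infinitely many $n$, as the blocks are disjoint; and then $b\in\dot u$ by convergence. So $\mathbf P(b\in\dot u)\ge\frac12$,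 a contradiction.
\end{proof}

Steps 1--3 work for every Boolean algebra $B$ of sets in $V$. Only Step 4 uses that $B$ is closed under countable unions in $V$, and such a condition cannot simply be dropped: the Stone space of a countably infinite $B$ is infinite and metrizable.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The lower bound has been proved. In $V[G]$ the Stone space of $B=\mathcal P(\omega)^V$ is infinite, compact and Hausdorff, of weight at most $|B|=\mathfrak c^V$. By Claim~\ref{cl:main}, $\mathfrak z^{V[G]}\le\mathfrak c^V$. If $V\models\mathfrak b=\mathrm{cov}(\mathcal N)=\mathfrak c$, and in particular if $V\models\mathsf{MA}$, the two bounds coincide and $\mathfrak z^{V[G]}=\mathfrak c^V$. If moreover $\theta>\mathfrak c^V$, choose in $V$ a family of $\theta$ pairwise disjoint countably infinite sets $J\subseteq\theta$. The corresponding reals $r_J$ are distinct, because $[\![r_J=r_{J'}]\!]=0$ for disjoint $J$ and $J'$. So $\mathfrak c^{V[G]}\ge\theta>\mathfrak c^V\ge\mathfrak z^{V[G]}$.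
\end{proof}

\begin{remark}
The cardinal $\mathfrak b$ cannot be omitted from the inequality $\min\{\mathfrak b,\mathrm{cov}(\mathcal N)\}\le\mathfrak z$. Let $V\models\mathsf{CH}$ and $\theta=\omega_2$. By Theorem~\ref{thm:C}, $\mathfrak z=\aleph_1$ in $V[G]$. But $\mathrm{cov}(\mathcal N)\ge\aleph_2$ there. Given names for $\aleph_1$ null sets, the Baire sets that Lemma~\ref{lem:W} provides for them depend altogether on a set $I$ of at most $\aleph_1$ coordinates. For a countably infinite $J\subseteq\omega_2\setminus I$, the real $r_J$ avoids all these null sets by Lemma~\ref{lem:W}(b). So $\mathrm{cov}(\mathcal N)\le\mathfrak z$ is not provable in $\mathsf{ZFC}$.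
\end{remark}

\begin{thebibliography}{9}

\bibitem{BD}
Will Brian and Alan Dow, \emph{Small cardinals and small Efimov spaces}, arXiv:1901.06055 (2019).

\bibitem{DF}
Dow and Fremlin, \emph{Compact sets without converging sequences in the random real model}.

\end{thebibliography}

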